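\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{A van Rees loop whose associated Steiner quasigroup is not van Rees}

\begin{abstract}
A van Rees quasigroup is one all of whose loop isotopes have exponent three. A quasigroup of finite order $n$ is van Rees if and only if its Cayley table attains van Rees' upper bound $n^2(n-1)/18$ for the number of latin subsquares of order three. Every van Rees loop $(Q,\cdot)$ carries a Steiner quasigroup $x*y=x(y\cdot yx)$, and Kinyon and Wanless posed the question whether $(Q,*)$ is again van Rees. We show that it need not be: there is a counterexample of order $3^5$ and nilpotency class $3$. The answer is positive for nilpotency class at most $2$, so the class of the example is as small as possible, and it is positive for left Bol loops. The method is a criterion for central extensions of a van Rees quasigroup by a vector space over the field of three elements: the extension is van Rees exactly when the cocycle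 has degree at most $2$ on every subsquare of order three of the base.
\end{abstract}

\section{Introduction}

A \emph{quasigroup} is a set $Q$ with a binary operation for which all maps $L_x(y)=xy$ and $R_x(y)=yx$ are bijections of $Q$. We write $x\backslash y=L_x^{-1}(y)$. A \emph{loop} is a quasigroup with a neutral element $e$. The Cayley table of a quasigroup is a latin square, with symbol $xy$ in row $x$ and column $y$. Two quasigroups are \emph{isotopic} if their tables differ by renaming the rows, the columns and the symbols, independently of each other.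

A \emph{$3$-subsquare} of $Q$ consists of three rows, three columns and three symbols such that the nine cells in these rows and columns contain only these symbols. How many $3$-subsquares can a latin square have? Two distinct cells in the same row lie in at most one of them (Lemma~\ref{lem:index}). If $|Q|=n$ is finite, there are $n\binom n2$ pairs of distinct cells sharing a row, and a $3$-subsquare contains nine of them. So there are at most $n^2(n-1)/18$ subsquares of order $3$; this is van Rees' upper bound. Equality holds if and only if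
\begin{center}
(P)\quad any two distinct cells in the same row lie in a common $3$-subsquare.
\end{center}

This property has an algebraic form. A loop has \emph{exponent $3$} if $xx\cdot x=x\cdot xx=e$ for all $x$. A quasigroup is a \emph{van Rees quasigroup} if every loop isotopic to it has exponent $3$, and a loop with this property is a \emph{van Rees loop}. Lemma~\ref{lem:P} shows that a quasigroup, finite or not, is van Rees if and only if it satisfies (P).

A quasigroup $(Q,*)$ is \emph{Steiner} if
\[
x*x=x,\qquad x*(y*x)=y,\qquad x*y=y*x .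
\]
Such quasigroups are the same thing as systems of triples in which any two distinct points $x,y$ lie in exactly one triple, the triple being $\{x,y,x*y\}$. A van Rees loop yields such a system at once: take the row sets of the $3$-subsquares that use column $e$. The resulting \emph{associated Steiner quasigroup} is
\begin{equation}\label{eq:star}
x*y=x(y\cdot yx).
\end{equation}
That this is a Steiner quasigroup is a known fact; Proposition~\ref{prop:steiner} contains a short proof.

The Cayley table of $(Q,*)$ is again a latin square, built from the $3$-subsquares of a square that satisfies (P). Does it satisfy (P) itself? This is the question posed by Kinyon and Wanless \cite{KW}: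
\begin{quote}
\emph{If $(Q,\cdot)$ is a van Rees loop, is $(Q,*)$ a van Rees quasigroup?}
\end{quote}
Write $\tau_x(z)=x*z$; then $\tau_x^2=\mathrm{id}$, and by Lemma~\ref{lem:trans} below the question is whether $(\tau_x\tau_y)^3=\mathrm{id}$ for all $x,y$. For the additive group of a vector space over $\mathbb F_3$ we get $x*y=-x-y$ and $\tau_x\tau_y(z)=z+y-x$, so the answer is yes. It is also yes in two much larger families.

\begin{theorem}\label{thm:two}
If $Q$ is a van Rees loop (finite or not) that is nilpotent of class at most $2$, then $(Q,*)$ is a van Rees quasigroup.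
\end{theorem}

\begin{theorem}\label{thm:bol}
If $Q$ is a van Rees loop that is left Bol, that is, $x(y\cdot xz)=(x\cdot yx)z$ holds identically (for instance if $Q$ is a group or a Moufang loop), then $(Q,*)$ is distributive and van Rees.
\end{theorem}

One might therefore guess that the answer is always yes. It is not. For $x=(x_1,x_2)$ and $y=(y_1,y_2)$ in $\mathbb F_3^2$ put
\[
D=D(x,y)=x_1y_2-x_2y_1,\qquad
E=E(x,y)=(x_1y_2+x_2y_1)(y_1y_2-x_1x_2)-D^2 .
\]

\begin{theorem}\label{thm:main}
On $Q=\mathbb F_3^5$, with elements written $(x;s,h,r)$, $x\in\mathbb F_3^2$, $s,h,r\in\mathbb F_3$, the product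
\begin{equation}\label{eq:Q}
(x;s,h,r)(y;s',h',r')=\bigl(x+y;\;s+s'+x_1D,\;h+h'+E,\;r+r'+Ds+y_1h\bigr)
\end{equation}
defines a van Rees loop whose associated Steiner quasigroup is not van Rees. This loop is nilpotent of class $3$, so the bound on the class in Theorem~\ref{thm:two} is best possible. Moreover, counterexamples exist in every order $3^m$ with $m\ge5$.
\end{theorem}

The idea is as follows. Suppose a quasigroup is extended by a central $\mathbb F_3$-coordinate. A $3$-subsquare of the base is a $3\times3$ grid with coordinates $i,j\in\mathbb F_3$, and it lifts to the extension exactly when the cocycle, as a function of $(i,j)$, has degree at most $2$ (Proposition~\ref{prop:ext}). Quadratic terms can be absorbed, but only by bending the lifted subsquare: the new coordinate of its $i$-th row may acquire a multiple of $i^2$. In class $2$ the base is a vector space, its subsquares are straight, and passing from $\cdot$ to $*$ is an affine substitution, which does not raise the degree. In class $3$ the second extension may sit over bent subsquares, and those of the loop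 and of its Steiner quasigroup may be bent by different amounts. The loop \eqref{eq:Q} is arranged so that the cubic terms caused by the bends cancel for the product $\cdot$; they do not cancel for $*$.

Sections \ref{sec:sub} and \ref{sec:steiner} set up $3$-subsquares and the operation $*$, and prove Theorem~\ref{thm:bol}. Section~\ref{sec:ext} gives the extension criterion, Section~\ref{sec:two} proves Theorem~\ref{thm:two}, and Sections \ref{sec:loop} and \ref{sec:not} prove Theorem~\ref{thm:main}.

\section{Translations and 3-subsquares}\label{sec:sub}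

For $a,b$ in a quasigroup $Q$ let $Q_{a,b}=(Q,\circ)$, where
\[
x\circ y=R_a^{-1}(x)\cdot L_b^{-1}(y).
\]
This is a loop isotopic to $Q$, with neutral element $ba$, and every loop isotopic to $Q$ is isomorphic to some $Q_{a,b}$.

\begin{lemma}\label{lem:trans}
A quasigroup $Q$ is van Rees if and only if $(L_cL_b^{-1})^3=\mathrm{id}=(R_cR_b^{-1})^3$ for all $b,c\in Q$. In particular the class of van Rees quasigroups is closed under direct products and under passing to the opposite multiplication.
\end{lemma}

\begin{proof}
Left translation by $x$ in $Q_{a,b}$ is $L_cL_b^{-1}$ with $c=R_a^{-1}(x)$. Hence $x\circ(x\circ x)=(L_cL_b^{-1})^3(ba)$. For fixed $b$, the pair $(c,ba)$ takes all values in $Q\times Q$ as $a$ and $x$ vary. So $x\circ(x\circ x)=ba$ holds in all $Q_{a,b}$ exactly when all $(L_cL_b^{-1})^3$ are the identity. In the same way, right translation by $x$ is $R_cR_a^{-1}$ with $c=L_b^{-1}(x)$, so $(x\circ x)\circ x=(R_cR_a^{-1})^3(ba)$; for fixed $a$ the pair $(c,ba)$ takes all values as $b$ and $x$ vary, which gives the second condition.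
\end{proof}

Throughout, indices $i,j,k$ run over $\mathbb F_3=\{0,1,-1\}$.

\begin{lemma}\label{lem:index}
The rows, columns and symbols of a $3$-subsquare can be indexed so that
\begin{equation}\label{eq:index}
\rho_i\kappa_j=\sigma_{i+j}\qquad(i,j\in\mathbb F_3).
\end{equation}
Any one of its rows can be chosen as $\rho_0$, and any two distinct columns as $\kappa_0,\kappa_1$; these choices determine the indexing. Two distinct cells in the same row, or in the same column, of a quasigroup lie in at most one $3$-subsquare.
\end{lemma}

\begin{proof}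
Choose $\rho_0,\kappa_0,\kappa_1$, let $\kappa_{-1}$ be the third column, put $\sigma_j=\rho_0\kappa_j$, and name the remaining rows so that $\rho_i\kappa_0=\sigma_i$. The cell $(\rho_1,\kappa_1)$ does not contain $\sigma_1$. If it contained $\sigma_0$, then $(\rho_1,\kappa_{-1})$ would contain $\sigma_{-1}$, which already occurs in column $\kappa_{-1}$. So row $\rho_1$ reads $\sigma_1,\sigma_{-1},\sigma_0$ in columns $\kappa_0,\kappa_1,\kappa_{-1}$, and the last row must read $\sigma_{-1},\sigma_0,\sigma_1$. This is \eqref{eq:index}, and every step was forced.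

For uniqueness, let two distinct cells of one row be given. In any $3$-subsquare containing them, choose the indexing so that they are $(\rho_0,\kappa_0)$ and $(\rho_0,\kappa_1)$. They determine $\sigma_0$ and $\sigma_1$. Then $\rho_1$ is determined by $\rho_1\kappa_0=\sigma_1$, next $\sigma_{-1}=\rho_1\kappa_1$, and finally $\kappa_{-1}$ and $\rho_{-1}$ by $\rho_0\kappa_{-1}=\sigma_{-1}=\rho_{-1}\kappa_0$. The statement for columns follows by passing to the opposite multiplication.
\end{proof}

\begin{lemma}\label{lem:P}
A quasigroup is van Rees if and only if it satisfies \textup{(P)}, and also if and only if it satisfies the analogue of \textup{(P)} for columns.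
\end{lemma}

\begin{proof}
The property of being van Rees is invariant under passing to the opposite multiplication (Lemma~\ref{lem:trans}), so it is enough to treat (P). Isotopies carry $3$-subsquares to $3$-subsquares and rows to rows.

Assume (P); it then holds in every loop isotope. Let $e$ be the neutral element of such an isotope and let $z\ne e$. The cells $(e,e)$ and $(e,z)$ lie in a $3$-subsquare with symbols $e,z,w$, say. Reading row $e$, we see that its column set is $\{e,z,w\}$; reading column $e$, its row set is $\{e,z,w\}$. So $\{e,z,w\}$ is a subloop of order $3$, that is, a cyclic group of order three, and $zz\cdot z=z\cdot zz=e$.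

Conversely, let the quasigroup be van Rees and let $(r,c),(r,c')$ be distinct cells. In $Q_{c,r}$, whose neutral element is $e=rc$, they become the cells $(e,e)$ and $(e,z)$ with $z=rc'\ne e$. Put $z^2=z\circ z$. If $z^2=z$, then $z=e$; if $z^2=e$, then $e=z\circ z^2=z$. So $e,z,z^2$ are distinct. We have $z\circ z^2=z^2\circ z=e$, and exponent $3$ applied to $z^2$ gives $z^2\circ(z^2\circ z^2)=e=z^2\circ z$, hence $z^2\circ z^2=z$. Thus $\{e,z,z^2\}$ is a subloop of order $3$, and it provides the required subsquare.
\end{proof}

\section{The associated Steiner quasigroup}\label{sec:steiner}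

Let $Q$ be a van Rees loop. Lemma~\ref{lem:trans} with $b=e$ gives $L_y^3=\mathrm{id}$, so $y\cdot yx=L_y^{-1}(x)$ and \eqref{eq:star} becomes
\begin{equation}\label{eq:div}
x*y=x(y\backslash x).
\end{equation}

\begin{proposition}\label{prop:steiner}
Let $Q$ be a van Rees loop and let $x\neq y$ be elements of $Q$. Exactly one $3$-subsquare has column $e$ among its columns and $x,y$ among its rows, and its row set is $\{x,y,x*y\}$. Consequently $(Q,*)$ is a Steiner quasigroup.
\end{proposition}

\begin{proof}
Such a subsquare is one that contains the cells $(x,e)$ and $(y,e)$. By Lemma~\ref{lem:P}, in its version for columns, and Lemma~\ref{lem:index} there is exactly one. Column $e$ shows that its symbol set equals its row set; call this set $\{x,y,t\}$. The symbol $x$ occurs in its row $y$, say in column $z$. Then $yz=x$, so $z=y\backslash x\ne e$. The map $r\mapsto rz$ permutes $\{x,y,t\}$ and has no fixed point because $z\neq e$, so it is a $3$-cycle. It sends $y$ to $x$, hence $x$ to $t$, and $t=xz=x(y\backslash x)=x*y$.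

The description of $t=x*y$ as the third row is symmetric in $x$ and $y$, so $x*y=y*x$. The same subsquare serves for the rows $x$ and $t$, so $x*t=y$, that is, $x*(y*x)=y$. Finally $x*x=x(x\backslash x)=x$, so these identities hold for $x=y$ as well. The second identity together with commutativity shows that all translations of $*$ are bijections.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bol}]
Groups are clearly left Bol. A Moufang loop satisfies $x(y\cdot xz)=(xy\cdot x)z$; putting $z=e$ gives $x\cdot yx=xy\cdot x$, so it is left Bol too.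

The left Bol identity says that $L_{x\cdot yx}=L_xL_yL_x$. Replacing $x$ by $y$ and $y$ by $e$ we obtain $L_{yy}=L_y^2=L_y^{-1}$. Hence $y\cdot yx=(yy)x$, so $x*y=x\cdot(yy)x$ and
\[
L_{x*y}=L_xL_{yy}L_x=L_xL_y^{-1}L_x .
\]
Therefore
\[
L_{(x*y)*(x*z)}=L_xL_y^{-1}L_x\cdot L_x^{-1}L_zL_x^{-1}\cdot L_xL_y^{-1}L_x=L_x\cdot L_y^{-1}L_zL_y^{-1}\cdot L_x=L_{x*(y*z)} .
\]
Applying both ends to $e$ gives $(x*y)*(x*z)=x*(y*z)$. Since $*$ is commutative, it is distributive on both sides.

Distributivity says that $\tau_x\tau_y=\tau_{x*y}\tau_x$. As $\tau_x^2=\mathrm{id}$, we get $\tau_x\tau_y\tau_x=\tau_{x*y}=\tau_{y*x}=\tau_y\tau_x\tau_y$, and so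
\[
(\tau_x\tau_y)^3=(\tau_x\tau_y\tau_x)(\tau_y\tau_x\tau_y)=\tau_{x*y}^2=\mathrm{id}.
\]
Left and right translations of $*$ coincide, so $(Q,*)$ is van Rees by Lemma~\ref{lem:trans}.
\end{proof}

\section{Lifting 3-subsquares to a central extension}\label{sec:ext}

\subsection*{The smallest case}

Let $V=\mathbb F_3^2$, and let $u,v,d\in V$ with $d\ne0$. In the group $V$ the distinct cells $(u,v)$ and $(u,v+d)$ lie in the $3$-subsquare with
\begin{equation}\label{eq:plane}
\text{rows } u+id,\qquad\text{columns } v+jd,\qquad\text{symbols } u+v+(i+j)d ,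
\end{equation}
which we call the \emph{plane} of $(u,v,d)$. So $V$ satisfies (P), and by the uniqueness in Lemma~\ref{lem:index} all $3$-subsquares of $V$ are planes. The same holds in any vector space over $\mathbb F_3$.

Now add one coordinate. Let $N=V\times\mathbb F_3$ with
\[
(x;s)(y;t)=(x+y;\;s+t+x_1D(x,y)).
\]
This is a loop with neutral element $(0;0)$, because $D(0,y)=D(x,0)=0$. It is not associative: for $a=(1,0;0)$ and $c=(0,1;0)$ the last coordinates of $aa\cdot c$ and $a\cdot ac$ are $1$ and $2$. Is it van Rees? A $3$-subsquare over a plane has rows $(u+id;a_i)$ and columns $(v+jd;b_j)$, and what we need is that $a_i+b_j+x_1D(x,y)$ depends only on $i+j$.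

For $u=0$, $v=(0,1)$, $d=(1,0)$ we have $x=(i,0)$, $y=(j,1)$, $D=i$ and $x_1D=i^2$. So $a_i=-i^2$, $b_j=0$ does it: the subsquare has rows $(i,0;-i^2)$, columns $(j,1;0)$ and symbols $(i+j,1;0)$. It is not straight; the rows bend along a parabola.

On a general plane $D$ is affine in $i,j$ and so is $x_1$, hence $x_1D$ is a combination of $1,i,j,i^2,ij$ (the term $j^2$ does not occur). Only $ij$ needs an argument, and over $\mathbb F_3$
\begin{equation}\label{eq:ij}
ij=i^2+j^2-(i+j)^2 .
\end{equation}
So $ij$ too can be absorbed into $a_i$, $b_j$ and a function of $i+j$. Once the free parameters are counted, as is done in Proposition~\ref{prop:ext}, this shows that $N$ is van Rees. By contrast, a term $i^2j$ cannot be absorbed, as the next lemma implies. For instance, $\mathbb F_3\times\mathbb F_3$ with $(x;s)(y;t)=(x+y;\,s+t+x^2y)$ is a loop in which $bb\cdot b=(0;2)$ for $b=(1;0)$, so it does not even have exponent $3$.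

\subsection*{The criterion}

Let $Z$ be a vector space over $\mathbb F_3$. Every function $\mathbb F_3^2\to Z$ has a unique expression $\sum_{\mu,\nu=0}^{2}p_{\mu\nu}\,i^\mu j^\nu$ with $p_{\mu\nu}\in Z$; its \emph{degree} is the degree of this reduced polynomial. We write $[i^\mu j^\nu]$ for the coefficient $p_{\mu\nu}$. Any polynomial expression is reduced by $i^3=i$, $j^3=j$, which never raises the degree. In particular affine substitutions of $(i,j)$ do not raise the degree.

\begin{lemma}\label{lem:quad}
The functions $\mathbb F_3^2\to Z$ of the form $A(i)+B(j)+G(i+j)$ are exactly those of degree at most $2$. For a function of degree at most $2$ one can choose $A$ with $i^2$-coefficient $[i^2]+[ij]$ and $B$ with $j^2$-coefficient $[j^2]+[ij]$.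
\end{lemma}

\begin{proof}
Functions of one variable on $\mathbb F_3$ are polynomials of degree at most $2$, so $A(i)+B(j)+G(i+j)$ has degree at most $2$. Conversely, by \eqref{eq:ij} the function $p_0+p_1i+p_2j+p_3i^2+p_4j^2+p_5ij$ equals $A(i)+B(j)+G(i+j)$ with $A(i)=p_1i+(p_3+p_5)i^2$, $B(j)=p_2j+(p_4+p_5)j^2$ and $G(k)=p_0-p_5k^2$.
\end{proof}

Let $K$ be a quasigroup and $f:K\times K\to Z$ a function. We call a $3$-subsquare of $K$ \emph{tame} for $f$ if on its cells $f(\rho,\kappa)$ is the sum of a function of the row $\rho$, a function of the column $\kappa$ and a function of the symbol $\rho\kappa$. In any indexing \eqref{eq:index} this means $f(\rho_i,\kappa_j)=A(i)+B(j)+G(i+j)$, so by Lemma~\ref{lem:quad} it means that $f(\rho_i,\kappa_j)$ has degree at most $2$ in $(i,j)$.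

For $\epsilon\in\{1,-1\}$ let $\hat K=K\times Z$ with
\[
(x;s)(y;t)=\bigl(xy;\;\epsilon(s+t)+f(x,y)\bigr).
\]
This is a quasigroup: given a product and one factor, one can solve uniquely first for the first coordinate of the other factor and then for its second coordinate. We use $\epsilon=1$ for loops and $\epsilon=-1$ for their Steiner quasigroups.

\begin{proposition}\label{prop:ext}
\textup{(i)} Suppose that $K$ satisfies \textup{(P)} and that all $3$-subsquares of $K$ are tame for $f$. Then $\hat K$ satisfies \textup{(P)}, and its $3$-subsquares are the following.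
\begin{itemize}
\item \emph{Vertical:} rows $(\rho;s+iz)$, columns $(\kappa;t+jz)$, with $\rho,\kappa\in K$, $s,t,z\in Z$, $z\ne0$.
\item \emph{Lifted:} rows $(\rho_i;\,a+mi-\epsilon A(i))$, columns $(\kappa_j;\,b+mj-\epsilon B(j))$, with $a,b,m\in Z$, where $\rho_i\kappa_j=\sigma_{i+j}$ is a $3$-subsquare of $K$ on which $f(\rho_i,\kappa_j)=A(i)+B(j)+G(i+j)$. For each $3$-subsquare of $K$ one indexing and one choice of $A,B,G$ suffice.
\end{itemize}
\textup{(ii)} Conversely, if $\hat K$ satisfies \textup{(P)}, then every $3$-subsquare of $K$ is tame for $f$.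
\end{proposition}

\begin{proof}
(i) In a vertical grid the product in position $(i,j)$ is $\bigl(\rho\kappa;\,\epsilon(s+t+(i+j)z)+f(\rho,\kappa)\bigr)$. In a lifted grid, since $\epsilon^2=1$, it is $\bigl(\sigma_{i+j};\,\epsilon(a+b)+\epsilon m(i+j)+G(i+j)\bigr)$. Both depend only on $i+j$, so both grids are $3$-subsquares.

Let two distinct cells be given in row $(\rho;s)$ and columns $(\kappa;t)\ne(\kappa';t')$. If $\kappa=\kappa'$, they lie in the vertical subsquare with $z=t'-t$. If $\kappa\ne\kappa'$, then by (P) the cells $(\rho,\kappa),(\rho,\kappa')$ lie in a $3$-subsquare of $K$. In the indexing chosen for it, $\rho=\rho_{i_0}$, $\kappa=\kappa_{j_0}$, $\kappa'=\kappa_{j_1}$ with $j_0\neq j_1$. The equations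
\[
b+mj_0-\epsilon B(j_0)=t,\qquad b+mj_1-\epsilon B(j_1)=t',\qquad a+mi_0-\epsilon A(i_0)=s
\]
determine $m$ (subtract the first two), then $b$, then $a$. This proves (P). Every $3$-subsquare contains two distinct cells in one row, so by the uniqueness in Lemma~\ref{lem:index} there are no others.

(ii) The idea is to take a $3$-subsquare of $\hat K$ over two cells of a given one of $K$ and to show that it projects onto the given one; the last coordinates then express tameness.

Let $\rho_i\kappa_j=\sigma_{i+j}$ be a $3$-subsquare of $K$. By (P) in $\hat K$ there is a $3$-subsquare $R_iC_j=S_{i+j}$ of $\hat K$ with $R_0=(\rho_0;0)$, $C_0=(\kappa_0;0)$, $C_1=(\kappa_1;0)$. Denote first coordinates by bars, so that $\bar R_i\bar C_j=\bar S_{i+j}$. We claim that the $\bar S_k$ are distinct. From $\bar C_0\ne\bar C_1$ and row $\bar R_0$ we get $\bar S_0\ne\bar S_1$. If $\bar S_{-1}=\bar S_0$, then row $\bar R_0$ gives $\bar C_{-1}=\bar C_0$, and row $\bar R_1$, in which columns $\bar C_1,\bar C_{-1}$ contain $\bar S_{-1},\bar S_0$, gives $\bar C_1=\bar C_{-1}$; so $\bar C_0=\bar C_1$,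 a contradiction. If $\bar S_{-1}=\bar S_1$, then row $\bar R_1$, in which columns $\bar C_0,\bar C_1$ contain $\bar S_1,\bar S_{-1}$, gives $\bar C_0=\bar C_1$, again a contradiction.

So the $\bar S_k$ are distinct; by row $\bar R_0$ the $\bar C_j$ are distinct, and by column $\bar C_0$ the $\bar R_i$ are. The bars therefore form a $3$-subsquare of $K$ containing $(\rho_0,\kappa_0)$ and $(\rho_0,\kappa_1)$, and by Lemma~\ref{lem:index} it is the given one with the given indexing. Write $R_i=(\rho_i;a_i)$, $C_j=(\kappa_j;b_j)$, $S_k=(\sigma_k;c_k)$. Then $f(\rho_i,\kappa_j)=c_{i+j}-\epsilon a_i-\epsilon b_j$, which shows tameness.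
\end{proof}

\section{Nilpotency class two}\label{sec:two}

The \emph{center} of a loop consists of the elements that commute and associate with all elements, in all positions; it is an abelian group, and its subgroups are normal in the loop. The trivial loop has class $0$, and a loop $Q$ has class at most $c+1$ if and only if there is a subgroup $M$ of its center such that $Q/M$ has class at most $c$. So the loops of class at most $1$ are the abelian groups, and $Q$ has class at most $2$ exactly when $Q/M$ is an abelian group for some central subgroup $M$.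

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $M$ be as above and $V=Q/M$. Since $Q$ has exponent $3$, the abelian groups $M$ and $V$ are vector spaces over $\mathbb F_3$; we write them additively. Choose a representative in $Q$ for each element of $V$, with $e$ representing $0$. Every element of $Q$ is uniquely the product of a representative and an element of $M$, and because $M$ is central this identifies $Q$ with $V\times M$ under
\[
(x;s)(y;t)=(x+y;\;s+t+F(x,y)),\qquad F:V\times V\to M .
\]
By Lemma~\ref{lem:P} and Proposition~\ref{prop:ext}(ii), with $\epsilon=1$, $F$ has degree at most $2$ on every plane \eqref{eq:plane}.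

Now we compute $*$. From $(y;t)(w;c)=(x;s)$ we get $w=x-y$ and $c=s-t-F(y,x-y)$. So \eqref{eq:div} gives
\[
(x;s)*(y;t)=\bigl(-x-y;\;-s-t+g(x,y)\bigr),\qquad g(x,y)=F(x,x-y)-F(y,x-y).
\]
In the quasigroup $V$ with product $-x-y$, the cells $(u,v)$ and $(u,v+d)$, $d\ne0$, lie in the $3$-subsquare with the same rows $u+id$ and columns $v+jd$ as the plane of $(u,v,d)$; only the symbols change. So (P) holds there, and by uniqueness these are all its $3$-subsquares. With $x=u+id$, $y=v+jd$ we have $x-y=(u-v)+(i-j)d$. Hence $F(x,x-y)$ has degree at most $2$ in $(i,\,i-j)$, being the restriction of $F$ to the plane of $(u,u-v,d)$. Likewise $F(y,x-y)$ has degree at most $2$ in $(j,\,i-j)$, being the restriction of $F$ to the plane of $(v,u-v,d)$. Affine substitutions do not raise the degree, so $g$ has degree at most $2$ in $(i,j)$. Proposition~\ref{prop:ext}(i) with $\epsilon=-1$ and Lemma~\ref{lem:P} show that $(Q,*)$ is van Rees.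
\end{proof}

The proof rests on the fact that the rows and columns of the relevant subsquares of $V$ are straight and are the same before and after passing to $*$. Over a base of class $2$ both can fail, and this is what the next two sections exploit.

\section{A van Rees loop of class three}\label{sec:loop}

\subsection*{How the loop is found}

We extend twice: first $V=\mathbb F_3^2$ by coordinates $s,h$ to a loop $K$ of class at most two, then $K$ by one coordinate $r$ to $Q$. On the plane of $(u,v,d)$ put
\[
D_0=D(u,v),\qquad X=D(u,d),\qquad Y=D(v,d),\qquad \delta=d_1^2d_2^2 .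
\]
Since $D$ is bilinear and alternating, for $x=u+id$, $y=v+jd$ we have
\begin{equation}\label{eq:D}
D(x,y)=D_0+jX-iY .
\end{equation}
For the cocycle $x_1D=(u_1+id_1)(D_0+jX-iY)$ of the loop $N$ this gives $[i^2]=-d_1Y$ and $[ij]=d_1X$. By Lemma~\ref{lem:quad} and Proposition~\ref{prop:ext} with $\epsilon=1$, the rows of the lifted subsquares of $N$ are therefore
\begin{equation}\label{eq:s}
(u+id;\,s_i),\qquad s_i=s_0+\sigma i-d_1(X-Y)i^2\qquad(s_0,\sigma\in\mathbb F_3).
\end{equation}

Over these bent subsquares try the cocycle $Ds$ for the next layer. By \eqref{eq:D} and \eqref{eq:s} it contains the forbidden term $-Xd_1(X-Y)\,i^2j$: the bend of $s$ times the slope $X$ of $D$ in the direction of $j$. To cancel it, note that the function $y_1=v_1+jd_1$ has slope $d_1$. If we had a second coordinate $h$ whose rows bend by $+X(X-Y)i^2$, then $y_1h$ would contribute $+d_1X(X-Y)\,i^2j$, and $Ds+y_1h$ would be tame. So we want a cocycle on $V$ that is tame on all planes, with $A$ having $i^2$-coefficient $-X(X-Y)$. The function $E$ of Theorem~\ref{thm:main} is such a cocycle.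 To see this it helps to derive $E$ from a quartic form.

\subsection*{The cocycle $E$}

Put $q(x)=x_1^2x_2^2$ and $\eta(x,y)=x_1x_2(x_1y_2+x_2y_1)$. Note that $\eta$ is linear in $y$, homogeneous of degree $3$ in $x$, and $\eta(x,x)=2q(x)=-q(x)$. Expanding $(x_1+y_1)^2(x_2+y_2)^2$ by degree in $y$ gives
\begin{equation}\label{eq:q}
q(x+y)=q(x)-\eta(x,y)+D(x,y)^2-\eta(y,x)+q(y) .
\end{equation}
Indeed, the part linear in $y$ is $2x_1^2x_2y_2+2x_1x_2^2y_1=2\eta(x,y)=-\eta(x,y)$, the part linear in $x$ is $2\eta(y,x)=-\eta(y,x)$ likewise, and the part of degree $2$ in $y$ is $x_1^2y_2^2+4x_1x_2y_1y_2+x_2^2y_1^2=D^2$ because $4=-2$ in $\mathbb F_3$.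

By definition $E(x,y)=\eta(y,x)-\eta(x,y)-D^2$. Eliminating $D^2$ with \eqref{eq:q} and using $-2=1$, we obtain
\begin{equation}\label{eq:E}
E(x,y)=q(x)+q(y)-q(x+y)+\eta(x,y).
\end{equation}

\begin{lemma}\label{lem:E}
On the plane of $(u,v,d)$ we can write $E(u+id,v+jd)=A(i)+B(j)+G(i+j)$, where the $i^2$-coefficient of $A$ is $-X(X-Y)$.
\end{lemma}

\begin{proof}
In \eqref{eq:E} the term $q(x)$ is a function of $i$, $q(y)$ a function of $j$, and $q(x+y)$ a function of $i+j$. By \eqref{eq:q},
\[
q(u+id)=q(u)-i\,\eta(u,d)+i^2X^2-i^3\eta(d,u)+i^4\delta ,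
\]
and since $i^3=i$ its $i^2$-coefficient is $X^2+\delta$.

It remains to treat $\eta(x,y)=x_1x_2^2\,y_1+x_1^2x_2\,y_2$. With $x=u+id$ and $i^3=i$:
\begin{itemize}
\item $x_1x_2^2$ has $i^2$-coefficient $u_1d_2^2+2u_2d_1d_2=d_2X$ and $i$-coefficient $u_2^2d_1+2u_1u_2d_2+d_1d_2^2$;
\item $x_1^2x_2$ has $i^2$-coefficient $u_2d_1^2+2u_1d_1d_2=-d_1X$ and $i$-coefficient $u_1^2d_2+2u_1u_2d_1+d_1^2d_2$.
\end{itemize}
Multiplying by $y_1=v_1+jd_1$ and $y_2=v_2+jd_2$ and adding, we get
\begin{align*}
[i^2j]&=d_1d_2X-d_2d_1X=0,\\
[i^2]&=v_1d_2X-v_2d_1X=XY,\\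
[ij]&=u_2^2d_1^2+4u_1u_2d_1d_2+u_1^2d_2^2+2\delta=X^2-\delta ,
\end{align*}
and all other terms are affine in $i,j$. So $\eta$ has degree at most $2$ on the plane, and by Lemma~\ref{lem:quad} it contributes $XY+X^2-\delta$ to the $i^2$-coefficient of $A$. The total is $(X^2+\delta)+(XY+X^2-\delta)=2X^2+XY=-X(X-Y)$.
\end{proof}

The role of the terms with $q$ in \eqref{eq:E} is visible here: they do not affect tameness, but they remove the unwanted $\delta$ from the bend.

\subsection*{Verification}

\begin{proof}[Proof that $Q$ in \eqref{eq:Q} is a van Rees loop]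
Let $K=V\times\mathbb F_3^2$ with
\[
(x;s,h)(y;s',h')=(x+y;\;s+s'+x_1D,\;h+h'+E).
\]
This is the extension of $V$ by the cocycle $(x_1D,E)$, and $Q$ is the extension of $K$ by the cocycle $f=Ds+y_1h$. So both are quasigroups. If $x=0$ or $y=0$, then $D=E=0$. Moreover $Ds+y_1h=0$ if the first factor is zero (then $s=h=0$) or the second is zero (then $D=y_1=0$). So zero is neutral in both, and $K$ and $Q$ are loops.

The group $V$ satisfies (P), its $3$-subsquares are the planes, and these are tame for $(x_1D,E)$ by \eqref{eq:D} and Lemma~\ref{lem:E}. By Proposition~\ref{prop:ext}(i), $K$ satisfies (P), and its $3$-subsquares are the vertical ones and the lifted ones. By \eqref{eq:s} and Lemma~\ref{lem:E}, the rows of the lifted ones are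
\[
\bigl(u+id;\;s_0+\sigma i-d_1(X-Y)i^2,\;h_0+\tau i+X(X-Y)i^2\bigr),
\]
over the plane of $(u,v,d)$, with constants $s_0,\sigma,h_0,\tau\in\mathbb F_3$.

We check that all of them are tame for $f$. On a vertical subsquare $x$ and $y$ are constant and $s,h$ are affine in $i$, so $f$ is affine. On a lifted subsquare
\[
f=(D_0+jX-iY)\bigl(s_0+\sigma i-d_1(X-Y)i^2\bigr)+(v_1+jd_1)\bigl(h_0+\tau i+X(X-Y)i^2\bigr).
\]
Since $i^3=i$, the only monomial of degree greater than $2$ that can occur is $i^2j$, and its coefficient is
\[
-Xd_1(X-Y)+d_1X(X-Y)=0 .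
\]
Note that $f$ involves only the row coordinates $s,h$, so the bends of the columns do not matter. By Proposition~\ref{prop:ext}(i), $Q$ satisfies (P), and by Lemma~\ref{lem:P} it is a van Rees loop.
\end{proof}

\section{Its Steiner quasigroup is not van Rees}\label{sec:not}

We first compute $*$. It is again an extension of the form in Proposition~\ref{prop:ext}, and by part (ii) of that proposition it is enough to exhibit one $3$-subsquare of the base that is not tame.

\begin{lemma}\label{lem:formula}
In the Steiner quasigroup associated with \eqref{eq:Q}, with $D=D(x,y)$,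
\begin{multline*}
(x;s,h,r)*(y;s',h',r')=\bigl(-x-y;\;-s-s'-(x_1-y_1)D,\;-h-h'-D^2,\\
-r-r'-D(s-s')+(x_1-y_1)(h-h')\bigr).
\end{multline*}
\end{lemma}

\begin{proof}
Put $w=x-y$, so $D(x,w)=D(y,w)=-D$. Solving $(y;s',h',r')\hat z=(x;s,h,r)$ for $\hat z$ gives
\[
\hat z=\bigl(w;\;s-s'+y_1D,\;h-h'-E(y,w),\;r-r'+Ds'-(x_1-y_1)h'\bigr).
\]
By \eqref{eq:div} the product in the lemma is $(x;s,h,r)\hat z$. Its first coordinate is $2x-y=-x-y$. The others are
\begin{gather*}
s+(s-s'+y_1D)-x_1D=-s-s'-(x_1-y_1)D,\\
h+(h-h'-E(y,w))+E(x,w)=-h-h'+E(x,w)-E(y,w),\\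
r+(r-r'+Ds'-(x_1-y_1)h')-Ds+(x_1-y_1)h=-r-r'-D(s-s')+(x_1-y_1)(h-h').
\end{gather*}
It remains to show $E(x,w)-E(y,w)=-D^2$. We have $x+w=-(x+y)$, $y+w=x$ and $q(-z)=q(z)$, so \eqref{eq:E} gives
\[
E(x,w)-E(y,w)=\bigl(q(x)-q(x+y)\bigr)-\bigl(q(y)-q(x)\bigr)+\eta(x,w)-\eta(y,w).
\]
By linearity in the second argument and $\eta(z,z)=-q(z)$,
\[
\eta(x,x-y)-\eta(y,x-y)=-q(x)-\eta(x,y)-\eta(y,x)-q(y).
\]
The sum is $q(x)-2q(y)-q(x+y)-\eta(x,y)-\eta(y,x)$, and since $-2=1$ this equals $-D^2$ by \eqref{eq:q}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]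
Section~\ref{sec:loop} shows that $Q$ is a van Rees loop. By Lemma~\ref{lem:formula}, $(Q,*)$ is the extension, with $\epsilon=-1$, of the quasigroup
\[
K^*:\qquad (x;s,h)*(y;s',h')=\bigl(-x-y;\;-s-s'-(x_1-y_1)D,\;-h-h'-D^2\bigr)
\]
on $\mathbb F_3^4$ by the function $f^*=-D(s-s')+(x_1-y_1)(h-h')$. Consider in $K^*$ the rows and columns
\[
\rho_i=(i,0;\,0,-i^2),\qquad \kappa_j=(j,1;\,j^2,0).
\]
Here $x=(i,0)$, $y=(j,1)$, so $D=i$ and $x_1-y_1=i-j$, and
\[
\rho_i*\kappa_j=\bigl(-i-j,\,-1;\;-j^2-(i-j)i,\;i^2-i^2\bigr)=\bigl(-(i+j),\,-1;\;-(i+j)^2,\;0\bigr),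
\]
because $-j^2-i^2+ij=-(i^2+2ij+j^2)$. This depends only on $i+j$, so we have a $3$-subsquare of $K^*$. On it
\begin{equation}\label{eq:cubic}
f^*(\rho_i,\kappa_j)=-i(0-j^2)+(i-j)(-i^2-0)=i^2j+ij^2-i ,
\end{equation}
a reduced polynomial of degree $3$. The subsquare is not tame, so by Proposition~\ref{prop:ext}(ii) $(Q,*)$ does not satisfy (P), and by Lemma~\ref{lem:P} it is not van Rees.

\emph{Class.} Multiplying by an element $(0;0,0,r)$ of $Q$ on either side only adds $r$ to the last coordinate, and the last coordinates of the factors do not enter the terms $x_1D$, $E$ and $Ds+y_1h$. Hence these elements are central in $Q$. The quotient by them is $K$. In the same way, multiplying by $(0;s,h)$ in $K$ only adds $(s,h)$, because $D=E=0$ when one of $x,y$ vanishes, and $x_1D$ and $E$ depend only on $x,y$. So these elements are central in $K$, and the quotient is the abelian group $V$. Therefore $Q$ has class at most $3$, and by Theorem~\ref{thm:two} its class is not at most $2$.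

\emph{Larger orders.} Let $m\ge5$. By Lemma~\ref{lem:trans}, $Q\times\mathbb Z_3^{m-5}$ is a van Rees loop of order $3^m$. Its associated Steiner quasigroup is the direct product of $(Q,*)$ and that of $\mathbb Z_3^{m-5}$; it fails the condition of Lemma~\ref{lem:trans} because $(Q,*)$ does.
\end{proof}

\begin{remark}[The general obstruction]
Let us compare with the cancellation in Section~\ref{sec:loop}. On the grid $x=u+id$, $y=v+jd$, the function $-(x_1-y_1)D$ has $[i^2]=d_1Y$, $[j^2]=d_1X$, $[ij]=-d_1(X+Y)$, and $-D^2$ has $[i^2]=-Y^2$, $[j^2]=-X^2$, $[ij]=2XY=-XY$. By Lemma~\ref{lem:quad} and Proposition~\ref{prop:ext}, now with $\epsilon=-1$, the $i^2$-coefficients of the coordinates $s,h$ in the rows of a lifted subsquare of $K^*$ are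
\[
-d_1X\quad\text{and}\quad -Y(X+Y),
\]
instead of $-d_1(X-Y)$ and $X(X-Y)$ for $K$. The coordinates $s',h'$ of the columns do not contribute to the coefficient of $i^2j$ in $f^*$, which is therefore
\[
-X(-d_1X)-d_1\bigl(-Y(X+Y)\bigr)=d_1(X^2+XY+Y^2)=d_1(X-Y)^2 .
\]
It is non-zero whenever $d_1\ne0$ and $D(u-v,d)\ne0$. In \eqref{eq:cubic} we had $d_1=1$, $X=0$, $Y=-1$.
\end{remark}

\begin{remark}[An explicit failing loop isotope]
Let $0=(0,0;0,0,0)$ and $b=(1,0;0,0,0)$. By Lemma~\ref{lem:formula},
\begin{align*}
0*(y_1,y_2;s,h,r)&=(-y_1,-y_2;\;-s,\;-h,\;-r+y_1h),\\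
b*(y_1,y_2;s,h,r)&=(-1-y_1,-y_2;\;-s-(1-y_1)y_2,\;-h-y_2^2,\;-r+y_2s-(1-y_1)h).
\end{align*}
Starting from $p_0=(0,1;0,0,0)$ and applying $\tau_0$ and $\tau_b$ alternately, we find
\begin{align*}
p_1&=0*p_0=(0,-1;0,0,0), & p_2&=b*p_1=(-1,1;1,-1,0),\\
p_3&=0*p_2=(1,-1;-1,1,1), & p_4&=b*p_3=(1,1;1,1,0),\\
p_5&=0*p_4=(-1,-1;-1,-1,1), & p_6&=b*p_5=(0,1;0,0,-1)\ne p_0 .
\end{align*}
So $(\tau_b\tau_0)^3\ne\mathrm{id}$. The loop isotope of $(Q,*)$ given by $x\circ z=R_{p_1}^{-1}(x)*(0*z)$, where $R_{p_1}$ is taken in $(Q,*)$, has neutral element $0*p_1=p_0$. For $p=p_2=b*p_1$ we have $p\circ z=b*(0*z)$, hence $p\circ p=p_4$ and $p\circ(p\circ p)=p_6\neq p_0$: this loop does not have exponent $3$.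
\end{remark}

\begin{thebibliography}{9}
\bibitem{KW} Michael Kinyon and Ian M. Wanless, \emph{Loops with exponent three in all isotopes}, arXiv:1103.0054 (2011).
\end{thebibliography}

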